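\title{Asymptotic uniform smoothness is not inherited under coarse Lipschitz embeddings into reflexive spaces}

\begin{abstract}
For every $1<p<\infty$ we construct a separable reflexive Banach space $X$ that has no asymptotically uniformly smooth renorming and that coarse Lipschitz embeds into a separable reflexive space $Y$ whose modulus of asymptotic uniform smoothness is at most $(1+t^p)^{1/p}-1$. The embedding is Lipschitz and uniform, and the Szlenk index of $X$ can be made larger than any prescribed countable ordinal. Both spaces are built on a forest without infinite chains. The norm of $X$ adds coordinates along a branch, the norm of the building block of $Y$ takes their maximum, and a nonlinear map records, one scale at a time, a finite-dimensional part of $x\in X$ at the nodes where the remaining part of $x$ begins.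
\end{abstract}

\section{Introduction}\label{sec:intro}

All Banach spaces in this paper are real. A map $f:X\to Y$ between Banach spaces is a \emph{coarse Lipschitz embedding} if there is $L>0$ such that
\begin{equation}\label{eq:cl}
L^{-1}\|x-x'\|-L\le \|f(x)-f(x')\|\le L\|x-x'\|+L\qquad(x,x'\in X).
\end{equation}
Such a map is bi-Lipschitz at large distances: if $d=\|x-x'\|\ge\max(1,2L^2)$, the middle term lies between $d/(2L)$ and $2Ld$. At small distances it need be neither injective nor continuous, as the integer part $\mathbb R\to\mathbb R$ shows.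

The \emph{modulus of asymptotic uniform smoothness} of a Banach space $Y$ is
\[
\bar\rho_Y(t)=\sup_{\|y\|=1}\ \inf_{E}\ \sup_{z\in E,\ \|z\|\le 1}\big(\|y+tz\|-1\big),\qquad t>0,
\]
where $E$ ranges over the closed subspaces of finite codimension. It measures how much the norm of a unit vector can grow under a perturbation of size $t$, once finitely many linear conditions, which may depend on the vector, have been imposed on the perturbation. One always has $0\le\bar\rho_Y(t)\le t$. The space $Y$ is \emph{asymptotically uniformly smooth} (AUS) if $\bar\rho_Y(t)/t\to0$ as $t\to0^+$, and $Y$ has an \emph{AUS renorming} if it is AUS under some equivalent norm.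

If $Y$ is finite-dimensional, the choice $E=\{0\}$ gives $\bar\rho_Y=0$. For $1\le p<\infty$,
\[
\bar\rho_{\ell_p}(t)=(1+t^p)^{1/p}-1 .
\]
For the upper bound take $E=\{z: z_1=\dots=z_m=0\}$, on which $\|y+tz\|\le(1+t^p)^{1/p}+\|(y_n)_{n>m}\|$, and let $m\to\infty$; for the lower bound take $y=e_1$ and note that every $E$ contains a unit vector with $z_1=0$. Since $(1+t^p)^{1/p}-1\le t^p/p$, the space $\ell_p$ is AUS for $p>1$, while $\bar\rho_{\ell_1}(t)=t$.

The following question comes from \cite{Braga}.

\begin{quote}
\emph{If a Banach space $X$ coarse Lipschitz embeds into a reflexive AUS Banach space $Y$, must $X$ have an AUS renorming?}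
\end{quote}

More rigid embeddings suggest the answer yes. If $Z$ is a closed subspace of $Y$, then $\bar\rho_Z\le\bar\rho_Y$, because $E\cap Z$ has finite codimension in $Z$ whenever $E$ has finite codimension in $Y$. So a space that embeds linearly into an AUS space has an AUS renorming. Reflexivity of the target extends this to bi-Lipschitz maps.

\begin{remark}\label{rem:bilip}
If a separable space $X$ bi-Lipschitz embeds into a reflexive AUS space $Y$, then $X$ has an AUS renorming. Indeed, $Y$ is reflexive and so has the Radon--Nikod\'ym property, and by the theorem of Heinrich and Mankiewicz a separable Banach space that bi-Lipschitz embeds into a Banach space with this property is linearly isomorphic to a subspace of it. This remark is not used in the proofs below.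
\end{remark}

Moreover, a coarse Lipschitz embedding looks close to a bi-Lipschitz one: if $f$ satisfies \eqref{eq:cl}, then $x\mapsto f(nx)/n$ satisfies \eqref{eq:cl} with the additive constant $L/n$ in place of $L$. Nevertheless the answer is no.

To state the result in full we recall the Szlenk index. For a weak$^*$-compact set $K\subset X^*$ and $\varepsilon>0$, let $s_\varepsilon(K)$ be the set of $\phi\in K$ such that $\operatorname{diam}(V\cap K)>\varepsilon$ for every weak$^*$-neighborhood $V$ of $\phi$. Put $s^0_\varepsilon(K)=K$, $s_\varepsilon^{\gamma+1}(K)=s_\varepsilon(s_\varepsilon^\gamma(K))$, and $s_\varepsilon^\beta(K)=\bigcap_{\gamma<\beta}s_\varepsilon^\gamma(K)$ for limit ordinals $\beta$. Then $\operatorname{Sz}(X,\varepsilon)$ is the least ordinal $\alpha$ with $s_\varepsilon^\alpha(B_{X^*})=\emptyset$ (and $\infty$ if there is none), and $\operatorname{Sz}(X)=\sup_{\varepsilon>0}\operatorname{Sz}(X,\varepsilon)$. The index counts how many steps it takes to remove the dual ball by discarding, at each step, the points that have a weak$^*$-neighborhood of small norm diameter;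 in finite dimensions one step suffices. We also recall that a basis is \emph{$1$-unconditional} if the norm of a vector does not increase when its coefficients decrease in absolute value, and that a \emph{uniform embedding} is an injective uniformly continuous map whose inverse is uniformly continuous on the image.

\begin{theorem}\label{thm:main}
Let $1<p<\infty$ and $\alpha<\omega_1$. There are a separable reflexive Banach space $X$ with a $1$-unconditional basis, a separable reflexive Banach space $Y$, and a map $f:X\to Y$ such that
\begin{enumerate}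
\item[(i)] $X$ has no AUS renorming, and $\operatorname{Sz}(X)>\alpha$;
\item[(ii)] $\bar\rho_{Y}(t)\le(1+t^p)^{1/p}-1$ for all $t>0$, so $Y$ is AUS;
\item[(iii)] $\|f(x)-f(x')\|\le 800\|x-x'\|$ for all $x,x'$, and $\|f(x)-f(x')\|\ge \frac1{3584}\|x-x'\|$ whenever $\|x-x'\|\ge 8$; in particular $f$ is a coarse Lipschitz embedding with $L=3584$;
\item[(iv)] if $0<d=\|x-x'\|<8$, then $\|f(x)-f(x')\|\ge \dfrac{d}{64\,(4+\log_2(1/d))^{2}}$; so $f$ is also a uniform embedding.
\end{enumerate}
\end{theorem}

By (i), (ii), the upper bound in (iii) and Remark~\ref{rem:bilip}, the lower bound in (iv) cannot be replaced by $cd$ with a constant $c>0$.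

Section~\ref{sec:norms} defines two spaces over a forest: $X$, which is $\ell_1$ along branches, and $W$, which is $\ell_\infty$ along branches; both are $\ell_p$ across branches. It ends with a model computation in which a nonlinear map carries the subset of $X$ that obstructs asymptotic smoothness isometrically into $W$. Section~\ref{sec:X} proves (i), and Section~\ref{sec:Sp} shows that $W$ and its sums satisfy (ii). Section~\ref{sec:one} constructs a Lipschitz map $g:X\to W$ that handles distances between $8$ and $16$, and Section~\ref{sec:all} assembles its dilations into $f$. Throughout, $p$ and $\alpha$ are fixed as in the theorem.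

\section{Two norms on a forest}\label{sec:norms}

\subsection*{Forests}
A \emph{forest} is a partially ordered set $(\mathcal T,\preceq)$ in which $\{\sigma:\sigma\preceq\tau\}$ is a finite chain for every node $\tau$. A \emph{root} is a minimal node, a \emph{child} of $\tau$ is an immediate successor of $\tau$, and an \emph{antichain} is a set of pairwise incomparable nodes. Put $T_\tau=\{\sigma:\sigma\succeq\tau\}$. If $\sigma$ and $\tau$ are incomparable, then $T_\sigma\cap T_\tau=\emptyset$, because the predecessors of a common successor form a chain. Hence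
\[
T_\tau=\{\tau\}\sqcup\bigsqcup_{c}T_c,\qquad \mathcal T=\bigsqcup_rT_r ,
\]
where, here and below, $c$ runs over the children of the node under discussion and $r$ over the roots.

Let $\mathcal T$ be a countably infinite forest \emph{with no infinite chain}. Only Section~\ref{sec:X} needs a specific choice of $\mathcal T$. Every nonempty subset of $\mathcal T$ has a maximal element, since otherwise it would contain an infinite increasing sequence. Consequently, if a property holds at a node whenever it holds at all children of the node, then it holds everywhere: a maximal node where it fails would be a contradiction. We call this \emph{induction from children to parent}; definitions by recursion in the same direction are legitimate for the same reason. Sums over the empty set are $0$, and the $\ell_p$-sum of the empty family is $\{0\}$.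

We use two standard facts on sums. An $\ell_p$-sum of countably many separable reflexive spaces is separable and reflexive, since $1<p<\infty$. The same holds for $\ell_1$- and $\ell_\infty$-sums of finitely many spaces.

\subsection*{The space $X$}
For a finitely supported $x=(x_\tau)_{\tau\in\mathcal T}$ define, by recursion from children to parent,
\[
N_\tau(x)=|x_\tau|+\Big(\sum_{c}N_c(x)^p\Big)^{1/p},\qquad \|x\|=\Big(\sum_{r}N_r(x)^p\Big)^{1/p}.
\]
By induction $N_\tau(x)$ depends only on the restriction $x|_{T_\tau}$ and vanishes if this restriction does, so all sums are finite. Again by induction, each $N_\tau$ is a seminorm (by Minkowski's inequality), is monotone in $|x|$, and satisfies $N_\tau(x)^p\ge\sum_{\sigma\succeq\tau}|x_\sigma|^p$ (because $(a+b)^p\ge a^p+b^p$ for $a,b\ge0$). So $\|\cdot\|$ is a norm on $c_{00}(\mathcal T)$, monotone in $|x|$. Let $X$ be the completion. The unit vectors $(e_\tau)$ form a $1$-unconditional basis of $X$, the restriction $x\mapsto x|_B$ to a set $B\subset\mathcal T$ is a contractive projection, $\|x|_B\|\le\|x|_{B'}\|$ for $B\subset B'$, and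
\begin{equation}\label{eq:lp}
\|x\|_{\ell_p(\mathcal T)}\le\|x\|\qquad(x\in X).
\end{equation}

Let $x$ be finitely supported in $T_\tau$. At a proper predecessor $\sigma$ of $\tau$ the coordinate $x_\sigma$ vanishes and only the child $c\preceq\tau$ contributes, so $N_\sigma(x)=N_c(x)$; only one root contributes to $\|x\|$. Hence $\|x\|=N_\tau(x)$. In particular $\|e_\tau\|=1$, and $N_\tau(x)=\|x|_{T_\tau}\|$ for all $x\in c_{00}(\mathcal T)$. We use this formula to define the seminorm $N_\tau$ on all of $X$.

With $X_\tau$ the closed span of $\{e_\sigma:\sigma\in T_\tau\}$, the recursion says that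
\[
X_\tau=\mathbb R\oplus_1\Big(\bigoplus_cX_c\Big)_{\ell_p},\qquad X=\Big(\bigoplus_rX_r\Big)_{\ell_p}
\]
isometrically, since finitely supported vectors are dense on both sides. By induction from children to parent, $X$ is separable and reflexive.

Along a chain the norm is that of $\ell_1$. If $\sigma\prec\tau$ and $c$ is the child of $\sigma$ with $c\preceq\tau$, then $N_\sigma(x)\ge|x_\sigma|+N_c(x)$, with equality if $x$ is supported in $\{\mu:\mu\preceq\tau\}$. Iterating, we get for $\sigma\preceq\tau$
\begin{equation}\label{eq:chain}
N_\sigma(x)\ge\sum_{\sigma\preceq\mu\preceq\tau}|x_\mu|,\quad\text{with equality if $x$ is supported in $\{\mu:\mu\preceq\tau\}$.}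
\end{equation}
An infinite chain would therefore give a copy of $\ell_1$ in $X$ and destroy reflexivity.

Across an antichain the norm is governed by $\ell_p$. Part (a) of the next lemma is behind every upper estimate for the embedding and part (b) behind the lower estimate. A set $D\subset\mathcal T$ is \emph{up-closed} if $T_\tau\subset D$ for all $\tau\in D$.

\begin{lemma}\label{lem:X}
\begin{enumerate}
\item[(a)] For every antichain $A$ and every $x\in X$, $\sum_{\tau\in A}N_\tau(x)^p\le\|x\|^p$.
\item[(b)] Let $D$ be up-closed, let $M$ be its set of minimal elements, and let $x\in X$ be supported in $D$. Then $\|x\|^p=\sum_{\tau\in M}N_\tau(x)^p$.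
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $x$ be finitely supported. We show by induction that $\sum_{\sigma\in A}N_\sigma(x)^p\le N_\tau(x)^p$ for every antichain $A\subset T_\tau$. If $\tau\in A$, then $A=\{\tau\}$. Otherwise $A$ is the disjoint union of the antichains $A\cap T_c$, and $\sum_{\sigma\in A}N_\sigma(x)^p\le\sum_cN_c(x)^p\le N_\tau(x)^p$. For an antichain of $\mathcal T$, sum over the roots. For general $x$ the inequality holds for finite $A$ by continuity of the $N_\tau$, and hence for all $A$.

(b) Let $x$ be finitely supported in $D$. We show by induction that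
\[
N_\tau(x)^p=\sum_{\sigma\in M\cap T_\tau}N_\sigma(x)^p\qquad\text{whenever }\tau\in M\text{ or }\tau\notin D .
\]
If $\tau\in M$, then $M\cap T_\tau=\{\tau\}$. Let $\tau\notin D$. Then $x_\tau=0$, so $N_\tau(x)^p=\sum_cN_c(x)^p$. No predecessor of $\tau$ lies in $D$, because $D$ is up-closed; so a child of $\tau$ that lies in $D$ is minimal in $D$, and the induction hypothesis applies to every child. Since $M\cap T_\tau=\bigsqcup_c(M\cap T_c)$, the formula follows. A root lies in $M$ or outside $D$, so we may sum over the roots. For general $x$ supported in $D$, approximate by finitely supported vectors in $D$: the map $x\mapsto(N_\tau(x))_{\tau\in M}\in\ell_p(M)$ is $1$-Lipschitz by (a) and $|N_\tau(x)-N_\tau(x')|\le N_\tau(x-x')$.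
\end{proof}

\subsection*{The antichain spaces $W$}
Given finite-dimensional normed spaces $F_\tau$, $\tau\in\mathcal T$, let
\[
W=\Big\{y\in\prod_{\tau\in\mathcal T}F_\tau:\ \|y\|=\sup_{A\text{ antichain}}\Big(\sum_{\tau\in A}\|y_\tau\|^p\Big)^{1/p}<\infty\Big\},
\]
and let $W_\tau$ be the analogous space over $T_\tau$. An antichain meets a chain in at most one node, so a vector supported on a chain has norm $\max_\tau\|y_\tau\|$. The antichains of $T_\tau$ are $\{\tau\}$ and the unions $\bigcup_cA_c$ of antichains $A_c\subset T_c$, which may be chosen independently. The supremum over such unions of $\sum_c\sum_{\sigma\in A_c}\|y_\sigma\|^p$ is $\sum_c\|y|_{T_c}\|_{W_c}^p$. The same applies to the roots, and therefore, isometrically,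
\begin{equation}\label{eq:W}
W_\tau=F_\tau\oplus_\infty\Big(\bigoplus_cW_c\Big)_{\ell_p},\qquad W=\Big(\bigoplus_rW_r\Big)_{\ell_p}.
\end{equation}
By induction from children to parent, $W$ is a separable reflexive Banach space. With an infinite chain and nonzero $F_\tau$ it would contain $\ell_\infty$.

\subsection*{A model case}
The \emph{branch vectors} $b_\tau=\sum_{\sigma\preceq\tau}e_\sigma$ are the obstruction to smoothness of $X$: by \eqref{eq:chain} the norm grows by a full unit from $b_\tau$ to $b_c=b_\tau+e_c$, although the increments $e_c$ are weakly null when $\tau$ has infinitely many children. Section~\ref{sec:X} turns this into a proof that no equivalent norm is AUS. The next example shows that the obstruction does not survive nonlinear maps.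

\begin{example}\label{ex:model}
Take $F_\tau=\mathbb R$ for all $\tau$ and let $\Phi(x)=(N_\tau(x))_{\tau\in\mathcal T}$. For every antichain $A$, Lemma~\ref{lem:X}(a) gives $\sum_{\tau\in A}|N_\tau(x)-N_\tau(x')|^p\le\sum_{\tau\in A}N_\tau(x-x')^p\le\|x-x'\|^p$, so $\Phi:X\to W$ is $1$-Lipschitz.

\emph{$\Phi$ is isometric on the set of branch vectors.} Fix $\tau,\tau'$. Let $C$ be the chain of nodes $\preceq\tau$ and $\not\preceq\tau'$, let $C'$ be the chain of nodes $\preceq\tau'$ and $\not\preceq\tau$, and let $a,a'$ be their cardinalities. Nodes of $C$ are incomparable with nodes of $C'$. The vector $b_\tau-b_{\tau'}$ is $1$ on $C$, $-1$ on $C'$ and $0$ elsewhere, so Lemma~\ref{lem:X}(b), applied to the up-closed set generated by $C\cup C'$, and \eqref{eq:chain} give $\|b_\tau-b_{\tau'}\|=(a^p+a'^p)^{1/p}$. On the other hand, $N_\sigma(b_\tau)$ is the number of nodes $\mu$ with $\sigma\preceq\mu\preceq\tau$. Hence $\Phi(b_\tau)-\Phi(b_{\tau'})$ equals $a-a'$ at each common predecessor of $\tau$ and $\tau'$, takes the values $a,a-1,\dots,1$ along $C$ and $-a',\dots,-1$ along $C'$, and vanishes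 elsewhere. An antichain meets this support either in one common predecessor, or in at most one node of $C$ and one of $C'$. Since $|a-a'|\le(a^p+a'^p)^{1/p}$, the norm in $W$ is $(a^p+a'^p)^{1/p}$.

The distance that $X$ accumulates along $C$ is read in $W$ at a single node, the bottom of $C$. The increments $\Phi(b_c)-\Phi(b_\tau)$ are the indicator functions of $\{\sigma:\sigma\preceq c\}$; they equal $1$ at $\tau$ for every child $c$ and are not weakly null.

\emph{$\Phi$ is not an embedding.} It ignores signs, and adjoining the map $x\mapsto x\in\ell_p(\mathcal T)$ does not repair it. Let $\sigma_1\prec\dots\prec\sigma_n$ be the predecessors of a node $\sigma_n$, and let $x$ and $x'$ be the sums of the $e_{\sigma_j}$ over even and over odd $j$. Then $\|x-x'\|=n$ and $\|x-x'\|_{\ell_p}=n^{1/p}$, while $\Phi(x)-\Phi(x')$ is supported on the chain with entries in $\{-1,0,1\}$ and has norm at most $1$.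
\end{example}

The failure takes place in a finite-dimensional subspace of $X$, and finite-dimensional spaces cost nothing in $W$, where the $F_\tau$ are arbitrary. In Section~\ref{sec:one} we keep $N_\tau(x)$ as a weight and multiply it by a vector of $F_\tau$ that encodes a finite-dimensional part of $x$.

\section{$X$ has no AUS renorming and large Szlenk index}\label{sec:X}

We now choose the forest. For $n\ge1$ let $T^{(n)}$ be the set of sequences in $\mathbb N$ of length at most $n-1$, ordered by extension; it has $n$ levels, and each node below the top level has infinitely many children. Let $S_0$ be a single node, and for $0<\beta<\omega_1$ let $S_\beta$ consist of a root whose immediate subtrees are, for each $\gamma<\beta$, countably infinitely many copies of $S_\gamma$. By induction on $\beta$, $S_\beta$ is countable and has no infinite chain, since a chain minus the root lies in one immediate subtree. Put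
\[
\mathcal T=\bigsqcup_{n\ge1}T^{(n)}\ \sqcup\ S_\alpha .
\]
This is a countably infinite forest with no infinite chain.

\begin{proposition}\label{prop:noAUS}
$X$ has no AUS renorming.
\end{proposition}

\begin{proof}
Suppose that $|\cdot|$ is an equivalent AUS norm. Multiplying a norm by a constant does not change its modulus, so we may assume $|\cdot|\le\|\cdot\|\le K|\cdot|$ with $K\ge1$. We find a branch along which $|b_\tau|$ grows by at most $1/(4K)$ per step after a fixed number of steps, whereas it must grow by $1/K$ per step on average.

Let $\varepsilon=1/(8K)$, choose $t>0$ with $\bar\rho_{(X,|\cdot|)}(t)<\varepsilon t$, and fix an integer $k_0\ge2K/t$. Let $n>k_0$. We choose $\sigma_1\prec\dots\prec\sigma_n$ in $T^{(n)}$, with $\sigma_1$ the root and each node a child of the previous one. Put $v_k=|b_{\sigma_k}|$. Since $\|b_{\sigma_k}\|=k$ by \eqref{eq:chain}, we have $k/K\le v_k\le k$.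

Choose $\sigma_1,\dots,\sigma_{k_0}$ arbitrarily. Let $k_0\le k<n$, suppose $\sigma_k$ is chosen, and write $b=b_{\sigma_k}$. There is a closed subspace $E$ of finite codimension with $|b/v_k+tz|-1\le\varepsilon t$ for all $z\in E$, $|z|\le1$. The function $\lambda\mapsto|b/v_k+\lambda z|-1$ is convex and vanishes at $0$, so it is at most $\varepsilon\lambda$ on $[0,t]$. Multiplying by $v_k$ we obtain
\begin{equation}\label{eq:flat}
|b+z|\le v_k+\varepsilon|z|\qquad\text{for all }z\in E\text{ with }|z|\le tv_k .
\end{equation}
By Lemma~\ref{lem:X}(b), the vectors $e_c$, with $c$ running over the infinitely many children of $\sigma_k$, are isometrically the unit vector basis of $\ell_p$; they are weakly null because $1<p<\infty$. Let $Q$ be a bounded projection of $X$ onto $E$, which exists since $E$ is closed of finite codimension. The operator $I-Q$ has finite rank, so $|(I-Q)e_c|\to0$. Pick $c$ with $|e_c-Qe_c|\le\varepsilon/2$ and put $z=Qe_c$. Then $|z|\le1+\varepsilon/2\le\frac32$, and $tv_k\ge tk_0/K\ge2$, so \eqref{eq:flat} applies: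
\[
|b+e_c|\le|b+z|+\tfrac\varepsilon2\le v_k+\tfrac32\varepsilon+\tfrac12\varepsilon=v_k+\tfrac1{4K}.
\]
Let $\sigma_{k+1}=c$. At the top of the branch, $n/K\le v_n\le k_0+n/(4K)$. Since $k_0$ does not depend on $n$, this is false for $n>\frac43Kk_0$.
\end{proof}

\begin{proposition}\label{prop:Sz}
$\operatorname{Sz}(X)>\alpha$.
\end{proposition}

\begin{proof}
Let $e_\sigma^*$ be the coordinate functionals and $\phi_\tau=\sum_{\sigma\preceq\tau}e_\sigma^*$. If $r$ is the root with $r\preceq\tau$, then $\sum_{\sigma\preceq\tau}|x_\sigma|\le N_r(x)\le\|x\|$ by \eqref{eq:chain}, so $\phi_\tau\in B_{X^*}$. For a child $c$ of $\tau$ we have $\phi_c-\phi_\tau=e_c^*$, and $\|e_c^*\|=1$ by \eqref{eq:lp} and $\|e_c\|=1$. Also $\phi_c\to\phi_\tau$ weak$^*$ along any sequence of distinct children, because $(x_c)_c\in\ell_p$ for $x\in X$.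

Fix $0<\varepsilon<1$ and write $K^\gamma=s^\gamma_\varepsilon(B_{X^*})$. These sets decrease with $\gamma$. They are weak$^*$-closed: if $\phi$ is in the closure of $s_\varepsilon(K)$, an open neighborhood $V$ of $\phi$ is also a neighborhood of a point of $s_\varepsilon(K)$, so $\operatorname{diam}(V\cap K)>\varepsilon$. Suppose that $\phi_c\in K^\gamma$ for infinitely many children $c$ of $\tau$. Then $\phi_\tau\in K^\gamma$ by closedness, and every weak$^*$-neighborhood of $\phi_\tau$ contains the two points $\phi_\tau,\phi_c\in K^\gamma$ at distance $1>\varepsilon$ for some $c$. So $\phi_\tau\in K^{\gamma+1}$.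

We show by induction on $\beta$ that $\phi_\tau\in K^\beta$ whenever $T_\tau$ is order isomorphic to $S_\beta$. For $\beta=0$ this says $\|\phi_\tau\|\le1$. For $\beta>0$ and each $\gamma<\beta$, infinitely many children $c$ have $T_c\cong S_\gamma$, so $\phi_\tau\in\bigcap_{\gamma<\beta}K^{\gamma+1}$. This intersection is $K^\beta$: for $\beta=\delta+1$ its smallest member is $K^{\delta+1}$, and for limit $\beta$ it equals $\bigcap_{\gamma<\beta}K^\gamma$. Taking for $\tau$ the root of $S_\alpha$ gives $K^\alpha\ne\emptyset$, so $\operatorname{Sz}(X,\varepsilon)>\alpha$.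
\end{proof}

\section{An asymptotic upper $\ell_p$-estimate}\label{sec:Sp}

The modulus $\bar\rho$ is awkward to carry through the transfinite induction that builds $W$, since it speaks only of unit vectors $y$ and the components of a unit vector of a sum are not unit vectors. We use a homogeneous property that passes to sums with no loss of constants. It is stated for nets because the finite-codimensional subspaces form a directed set that is not countable in general. Say that a Banach space $Z$ \emph{has $(S_p)$} if
\[
\limsup_i\|y+z^i\|^p\le\|y\|^p+\limsup_i\|z^i\|^p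
\]
for all $y\in Z$ and all bounded weakly null nets $(z^i)$ in $Z$.

\begin{lemma}\label{lem:Sp}
\begin{enumerate}
\item[(a)] If $Z$ has $(S_p)$, then $\bar\rho_Z(t)\le(1+t^p)^{1/p}-1$ for all $t>0$.
\item[(b)] Finite-dimensional spaces have $(S_p)$, and an $\ell_\infty$-sum of finitely many spaces with $(S_p)$ has $(S_p)$.
\item[(c)] An $\ell_p$-sum of countably many spaces with $(S_p)$ has $(S_p)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Otherwise there are $t,\delta>0$ and $\|y\|=1$ such that every closed subspace $E$ of finite codimension contains $z^E$ with $\|z^E\|\le1$ and $\|y+tz^E\|>(1+t^p)^{1/p}+\delta$. Direct these subspaces by reverse inclusion. The net $(tz^E)$ is bounded and weakly null, since $\phi(z^E)=0$ as soon as $E\subset\ker\phi$. Property $(S_p)$ gives $\limsup\|y+tz^E\|^p\le1+t^p$, a contradiction.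

(b) In finite dimensions weakly null nets are norm null. In $(Z_1\oplus\dots\oplus Z_k)_\infty$ the components $(z^i_j)_i$ of a bounded weakly null net are bounded and weakly null, and the upper limit of a maximum of finitely many nets is the maximum of the upper limits. Hence
\[
\limsup_i\|y+z^i\|^p\le\max_j\big(\|y_j\|^p+\limsup_i\|z^i_j\|^p\big)\le\|y\|^p+\limsup_i\|z^i\|^p .
\]

(c) Let $Z=(\bigoplus_nZ_n)_{\ell_p}$, let $y\in Z$, let $(z^i)$ be bounded and weakly null, and let $\eta>0$. Choose $m$ such that the truncation $y'$ of $y$ to the components $n\le m$ satisfies $\|y-y'\|<\eta$. Then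
\[
\|y'+z^i\|^p=\sum_{n\le m}\|y_n+z^i_n\|^p+\sum_{n>m}\|z^i_n\|^p .
\]
Pass to a subnet along which $\|y'+z^i\|$ tends to its upper limit and the finitely many bounded real nets $\|y_n+z_n^i\|$, $\|z^i_n\|$ $(n\le m)$ and $\sum_{n>m}\|z_n^i\|^p$ converge. By $(S_p)$ in $Z_1,\dots,Z_m$, along the subnet
\[
\lim\|y'+z^i\|^p\le\sum_{n\le m}\big(\|y_n\|^p+\lim\|z_n^i\|^p\big)+\lim\sum_{n>m}\|z_n^i\|^p=\|y'\|^p+\lim\|z^i\|^p .
\]
So, for the original net, $\limsup\|y+z^i\|\le\eta+(\|y\|^p+\limsup\|z^i\|^p)^{1/p}$. Let $\eta\to0$.
\end{proof}

\begin{proposition}\label{prop:W}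
For every choice of finite-dimensional spaces $F_\tau$, the space $W$ is separable, reflexive, and has $(S_p)$.
\end{proposition}

\begin{proof}
Separability and reflexivity were shown after \eqref{eq:W}. By \eqref{eq:W} and Lemma~\ref{lem:Sp}(b),(c), $W_\tau$ has $(S_p)$ if all $W_c$ do. Induct from children to parent and apply (c) to the sum over the roots.
\end{proof}

The same induction breaks down for $X_\tau=\mathbb R\oplus_1(\bigoplus_cX_c)_{\ell_p}$, where $\|e_\tau+e_c\|=2>2^{1/p}$.

\section{One scale}\label{sec:one}

We construct spaces $F_\tau$ and a Lipschitz map $g:X\to W$ which, together with the inclusion of $X$ in $\ell_p(\mathcal T)$, separates points at distance between $8$ and $16$.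

\subsection*{Heads and tails}
The finite-dimensional part of $x$ to be recorded must contain all of $x$ except a remainder of small norm, and it may be spread over many branches. We therefore cut $x$ along a linear enumeration $\mathcal T=\{\tau_1,\tau_2,\dots\}$ in which predecessors have smaller indices. To obtain one, run through any enumeration and list before each node its finitely many predecessors that are not yet listed, in increasing order. Then
\begin{equation}\label{eq:enum}
T_{\tau_k}\subset\{\tau_j:j\ge k\}.
\end{equation}
Write $x_k=x_{\tau_k}$. Let $P_k$ be the restriction to $\{\tau_j:j<k\}$, with range $H_k=\operatorname{span}\{e_{\tau_j}:j<k\}$ of dimension $k-1$, and let $\theta_k(x)=\|x-P_kx\|$. We call $P_kx$ a head and $x-P_kx$ a tail of $x$. By $1$-unconditionality, $\|P_kx\|$ is nondecreasing in $k$ and at most $\|x\|$, while $\theta_k(x)$ is nonincreasing in $k$ and $1$-Lipschitz in $x$. Also $\theta_1(x)=\|x\|$, and $\theta_k(x)\to0$ as $k\to\infty$ by density of finitely supported vectors.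

Placing $P_kx$ itself at the node $\tau_k$ fails, since $P_kx\to x$ and the $\ell_p$-sum over an infinite antichain diverges. By Lemma~\ref{lem:X}(a), the factor $N_{\tau_k}(x)$ of Example~\ref{ex:model} restores summability. But $N_{\tau_k}(x)P_kx$ is a product of two unbounded Lipschitz functions and is not Lipschitz. So both factors have to be bounded: we truncate the weight at $1$ and replace $P_kx$ by a bounded code. A bounded code cannot give a linear lower bound at all distances, and this is why we work at one scale.

\subsection*{The codes $J_k$}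
The code must take values in a finite-dimensional space although $H_k$ is unbounded, so coordinates have to be reused in regions far apart; we do this by a coloring. Moreover the codes of the heads of $x$ and $x'$ will be multiplied by different weights, which could cancel a mere difference of values. So we ask for a coordinate that is large at one point and zero at the other.

\begin{lemma}\label{lem:J}
Let $n_k=121^{k-1}$. There is a $1$-Lipschitz map $J_k:H_k\to\ell_\infty^{n_k}$ with $\|J_k(h)\|\le1$ for all $h$ and with the following property: if $4\le\|h-h'\|\le16$, there is a coordinate $q$ with $J_k(h)_q\ge\frac12$ and $J_k(h')_q=0$.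
\end{lemma}

\begin{proof}
Let $\Gamma\subset H_k$ be a maximal set whose distinct points are at distance at least $\frac12$. It is countable since $H_k$ is separable, and by maximality every $h\in H_k$ is at distance less than $\frac12$ from a point of $\Gamma$. The open balls of radius $\frac14$ about the points of $\Gamma$ are disjoint, and those centered in an open ball of radius $30$ lie in the concentric ball of radius $30.25$. Comparing volumes in dimension $k-1$, an open ball of radius $30$ contains at most $(30.25/0.25)^{k-1}=n_k$ points of $\Gamma$. So each point of $\Gamma$ has at most $n_k-1$ other points at distance less than $30$. Running through an enumeration of $\Gamma$, give each point one of $n_k$ colors not yet used by these neighbors. Distinct points of the same color are then at distance at least $30$. For a color $q$ put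
\[
J_k(h)_q=\sup\{(1-\|h-z\|)_+:\ z\in\Gamma\text{ has color }q\}\qquad(\sup\emptyset=0).
\]
Each coordinate is a supremum of $1$-Lipschitz functions with values in $[0,1]$, so $J_k$ is $1$-Lipschitz into $\ell_\infty^{n_k}$ and bounded by $1$.

Let $4\le\|h-h'\|\le16$. Pick $z\in\Gamma$ with $\|h-z\|<\frac12$ and let $q$ be its color; then $J_k(h)_q\ge\frac12$. We have $\|h'-z\|>4-\frac12>1$, and every $z'\ne z$ of color $q$ satisfies $\|h'-z'\|\ge\|z-z'\|-\|z-h\|-\|h-h'\|\ge30-\frac12-16>1$. So $J_k(h')_q=0$.
\end{proof}

From now on $W$ is the antichain space with $F_{\tau_k}=\ell_\infty^{n_k}$.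

\subsection*{The map $g$}
Put $w_k(x)=\min(N_{\tau_k}(x),1)$. One difficulty remains. When $x$ moves by $d$, the code in $w_k(x)J_k(P_kx)$ may move by $d$ at every node, which over an antichain $A$ costs $d\,(\sum_{\tau_k\in A}w_k(x)^p)^{1/p}$, and this sum is bounded only by $\|x\|$. We therefore switch the node $\tau_k$ off unless the tail of $x$ after $k$ is small. Let $\chi(s)=1$ for $s\le1$, $\chi(s)=2-s$ for $1\le s\le2$, $\chi(s)=0$ for $s\ge2$, and define
\[
g(x)_{\tau_k}=\kappa_k(x)\,w_k(x)\,J_k(P_kx),\qquad\kappa_k(x)=\chi(\theta_{k+1}(x)).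
\]
The cutoff uses $\theta_{k+1}$ and not $\theta_k$. The lower estimate is read at indices $k\ge k_0$, where $k_0$ is the last index with a tail of norm above $1$; that tail can be very large, because of the single coordinate $x_{k_0}$, and the node $\tau_{k_0}$ must stay switched on.

\begin{lemma}\label{lem:upper}
$g(0)=0$, and $g$ is a well-defined $14$-Lipschitz map from $X$ to $W$.
\end{lemma}

\begin{proof}
Since $w_k(0)=0$, all coordinates of $g(0)$ vanish. Fix an antichain $A$, and for $x\in X$ let $A_x=\{\tau_k\in A:\kappa_k(x)>0\}$. We claim that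
\begin{equation}\label{eq:claim}
\sum_{\tau_k\in A_x}w_k(x)^p\le1+2^p\le3^p .
\end{equation}
Let $A_x\ne\emptyset$ and let $k_1$ be the least index with $\tau_{k_1}\in A_x$. Then $\theta_{k_1+1}(x)<2$. For the other $\tau_k\in A_x$ we have $k\ge k_1+1$, so $x$ and $x-P_{k_1+1}x$ agree on $T_{\tau_k}$ by \eqref{eq:enum}, and Lemma~\ref{lem:X}(a) gives
\[
\sum_{\tau_k\in A_x,\ k>k_1}N_{\tau_k}(x)^p=\sum_{\tau_k\in A_x,\ k>k_1}N_{\tau_k}(x-P_{k_1+1}x)^p\le\theta_{k_1+1}(x)^p\le2^p .
\]
Together with $w_{k_1}(x)\le1$ this proves \eqref{eq:claim}.

Let $d=\|x-x'\|$. For $\tau_k\in A_x$ write $\kappa,w,J$ and $\kappa',w',J'$ for the three factors at $x$ and at $x'$. Then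
\[
\kappa wJ-\kappa'w'J'=(\kappa-\kappa')wJ+\kappa'w(J-J')+\kappa'(w-w')J'.
\]
Here $|\kappa-\kappa'|\le d$, $\|J-J'\|\le\|P_k(x-x')\|\le d$, $|w-w'|\le N_{\tau_k}(x-x')$, and $\kappa',\|J\|,\|J'\|\le1$. So the norm is at most $2d\,w_k(x)+N_{\tau_k}(x-x')$. By \eqref{eq:claim} and Lemma~\ref{lem:X}(a), the $\ell_p$-sum over $A_x$ is at most $6d+d=7d$. Exchanging $x$ and $x'$, the $\ell_p$-sum over $A_{x'}\setminus A_x$ is at most $7d$. On $A\setminus(A_x\cup A_{x'})$ both $g(x)$ and $g(x')$ vanish. Hence $(\sum_{\tau\in A}\|g(x)_\tau-g(x')_\tau\|^p)^{1/p}\le14d$ for every antichain $A$. The case $x'=0$ shows that $g(x)\in W$.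
\end{proof}

\begin{example}\label{ex:g}
Take the pair $x,x'$ of Example~\ref{ex:model} with $n=12$, so $\|x-x'\|=12$, and let $\tau_k=\sigma_{10}$. The tails after $k$ are $e_{\sigma_{12}}$ and $e_{\sigma_{11}}$, so $\kappa_k(x)=\kappa_k(x')=1$. Also $N_{\tau_k}(x)=2$, so $w_k(x)=1$, and the heads are at distance $\|P_k(x-x')\|=9$. By Lemma~\ref{lem:J}, $g(x)_{\tau_k}$ has a coordinate at least $\frac12$ where $g(x')_{\tau_k}$ vanishes. Thus $g$ sees the pair that $\Phi$ missed.

On the other hand, $g(10e_\tau)=g(20e_\tau)$ for every node $\tau=\tau_k$. For both vectors $\kappa_j=0$ if $j<k$, $w_j=0$ if $j>k$, and at $j=k$ the value is $J_k(0)$. The distance sits in one coordinate, and the inclusion in $\ell_p(\mathcal T)$ detects it. This is the second alternative in the next lemma.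
\end{example}

\begin{lemma}\label{lem:lower}
If $8\le d=\|x-x'\|\le16$, then $\|g(x)-g(x')\|\ge d/32$ or $\|x-x'\|_{\ell_p(\mathcal T)}\ge d/8$.
\end{lemma}

\begin{proof}
If $|x_k-x_k'|\ge2$ for some $k$, then $\|x-x'\|_{\ell_p}\ge2\ge d/8$. Assume $|x_k-x'_k|<2$ for all $k$. Let $k_0$ be the largest $k$ with $\max(\theta_k(x),\theta_k(x'))>1$. It exists because $\max(\theta_1(x),\theta_1(x'))=\max(\|x\|,\|x'\|)\ge d/2\ge4$ and the tails tend to $0$. By symmetry let $\theta_{k_0}(x)>1$. For $k\ge k_0$ we have $\theta_{k+1}(x),\theta_{k+1}(x')\le1$, so $\kappa_k(x)=\kappa_k(x')=1$.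

The tail $x-P_{k_0}x$ has norm above $1$, but it may be spread over many nodes of small weight, so we use a whole antichain. The set $D=\{\tau_k:k\ge k_0\}$ is up-closed by \eqref{eq:enum}. Let $M$ be its set of minimal elements, which is an antichain. For $\tau\in D$ the vectors $x$ and $x-P_{k_0}x$ agree on $T_\tau$, so Lemma~\ref{lem:X}(b) gives $\sum_{\tau\in M}N_\tau(x)^p=\theta_{k_0}(x)^p>1$. Therefore $\sum_{\tau_k\in M}w_k(x)^p\ge1$: either some $w_k(x)$ equals $1$, or $w_k(x)=N_{\tau_k}(x)$ throughout $M$.

At each node of $M$ the heads are far apart. Indeed,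
\[
x-x'=P_{k_0}(x-x')+(x_{k_0}-x'_{k_0})e_{\tau_{k_0}}+(x-P_{k_0+1}x)-(x'-P_{k_0+1}x'),
\]
so for $k\ge k_0$
\[
16\ge\|P_k(x-x')\|\ge\|P_{k_0}(x-x')\|\ge d-2-1-1\ge4 .
\]
Let $\tau_k\in M$. By Lemma~\ref{lem:J} with $h=P_kx$ and $h'=P_kx'$, some coordinate of $g(x)_{\tau_k}-g(x')_{\tau_k}=w_k(x)J_k(h)-w_k(x')J_k(h')$ is at least $w_k(x)/2$. Testing the norm of $W$ on the antichain $M$,
\[
\|g(x)-g(x')\|\ge\frac12\Big(\sum_{\tau_k\in M}w_k(x)^p\Big)^{1/p}\ge\frac12\ge\frac d{32}.\qedhere
\]
\end{proof}

For $i\in\mathbb Z$ let $g_i(x)=2^ig(2^{-i}x)$. Then $g_i(0)=0$ and $g_i$ is $14$-Lipschitz. Applying Lemma~\ref{lem:lower} to $2^{-i}x$ and $2^{-i}x'$ and multiplying by $2^i$, we obtain: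
\begin{equation}\label{eq:scale}
\begin{gathered}
\text{if }2^{i+3}\le d=\|x-x'\|\le2^{i+4},\text{ then}\\
\|g_i(x)-g_i(x')\|\ge d/32\quad\text{or}\quad\|x-x'\|_{\ell_p(\mathcal T)}\ge d/8 .
\end{gathered}
\end{equation}

\section{All scales}\label{sec:all}

The map $(g_i)_{i\in\mathbb Z}$ into the $\ell_\infty$-sum of infinitely many copies of $W$ is $14$-Lipschitz, but that sum contains $\ell_\infty$ and is not reflexive. In the $\ell_p$-sum the bound $14d$ for each $i$ is not summable. For large scales there is a way out: two points of norm at most $2^m$ are at distance at most $2^{m+1}$, so on the annulus $\|x\|\approx2^m$ only finitely many scales $i\ge0$ are needed. These go into a finite $\ell_\infty$-sum, which Lemma~\ref{lem:Sp}(b) allows, and the annuli go into an $\ell_p$-sum, where only boundedly many are active at any point. For small scales there is no such localization, since every point has neighbors at all small distances. We then use summable weights, which cost the logarithmic factor in (iv). This is the place where the additive constant in \eqref{eq:cl} matters.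

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $X$ be the space of Section~\ref{sec:norms} over the forest of Section~\ref{sec:X}. It is separable and reflexive with a $1$-unconditional basis, and (i) is Propositions~\ref{prop:noAUS} and~\ref{prop:Sz}.

\emph{Definition of $Y$ and $f$.} For $m\ge1$ let $W^{(m)}$ be the $\ell_\infty$-sum of $m+1$ copies of $W$ and $G_m=(g_0,\dots,g_m):X\to W^{(m)}$. This map is $14$-Lipschitz with $G_m(0)=0$, so $\|G_m(x)\|\le14\|x\|$. Let $\lambda_m:[0,\infty)\to[0,1]$ be the continuous function that equals $1$ on $[2^{m-1},2^m]$, vanishes off $[2^{m-2},2^{m+1}]$, and is affine on the two remaining intervals. Its slopes are $2^{2-m}$ and $-2^{-m}$, so it is $4\cdot2^{-m}$-Lipschitz. Put $h_m(x)=\lambda_m(\|x\|)G_m(x)$. For $i<0$ put $u_i=1/(2i^2)$, so that $\sum_{i<0}u_i=\pi^2/12<1$. Define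
\[
Y=\Big(\mathbb R\oplus\ell_p(\mathcal T)\oplus\bigoplus_{m\ge1}W^{(m)}\oplus\bigoplus_{i<0}W\Big)_{\ell_p},
\]
\[
f(x)=\big(\|x\|,\ x,\ (h_m(x))_{m\ge1},\ (u_ig_i(x))_{i<0}\big).
\]
The first coordinate detects the pairs for which the cutoff $\lambda_m$ varies too much. By Proposition~\ref{prop:W} and Lemma~\ref{lem:Sp}(b),(c), $Y$ is separable, reflexive, and has $(S_p)$; Lemma~\ref{lem:Sp}(a) gives (ii). All coordinates of $f(0)$ vanish, so the upper bound below, with $x'=0$, shows that $f(x)\in Y$.

\emph{Upper bound.} Let $d=\|x-x'\|$. We use the identity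
\begin{equation}\label{eq:h}
\begin{aligned}
h_m(x)-h_m(x')={}&\lambda_m(\|x\|)\big(G_m(x)-G_m(x')\big)\\
&+\big(\lambda_m(\|x\|)-\lambda_m(\|x'\|)\big)G_m(x').
\end{aligned}
\end{equation}
If $h_m(x)$ and $h_m(x')$ are not both $0$, we may assume by symmetry that $\lambda_m(\|x'\|)>0$, so $\|x'\|\le2^{m+1}$ and
\[
\|h_m(x)-h_m(x')\|\le14d+4\cdot2^{-m}d\cdot14\cdot2^{m+1}=14d+112d=126d .
\]
If $\lambda_m(s)>0$, then $2^{m-2}<s<2^{m+1}$, that is, $m$ lies in the open interval $(\log_2s-1,\log_2s+2)$ of length $3$. So at most three $m$ are active for each point and at most six for the pair. Bounding the $\ell_p$-norm by the sum of the norms of the coordinates and using \eqref{eq:lp},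
\[
\|f(x)-f(x')\|\le d+d+6\cdot126\,d+14d\sum_{i<0}u_i\le772\,d\le800\,d .
\]

\emph{Lower bound for $d\ge8$.} Let $\|x\|\ge\|x'\|$. Then $\|x\|\ge d/2\ge4$, so $2^{m-1}\le\|x\|\le2^m$ for some $m\ge1$, and $\lambda_m(\|x\|)=1$. Choose $i\ge0$ with $2^{i+3}\le d<2^{i+4}$. Since $d\le2\|x\|\le2^{m+1}$, we have $i\le m$, so $g_i$ is a component of $G_m$. By \eqref{eq:scale}, either $\|f(x)-f(x')\|\ge\|x-x'\|_{\ell_p}\ge d/8$, or $\|G_m(x)-G_m(x')\|\ge d/32$. In the second case let $\eta=1/3584$. If $\|x\|-\|x'\|\ge\eta d$, the first coordinate of $f$ gives $\|f(x)-f(x')\|\ge\eta d$. Otherwise $|\lambda_m(\|x\|)-\lambda_m(\|x'\|)|\le4\cdot2^{-m}\eta d$ and $\|G_m(x')\|\le14\|x'\|\le14\cdot2^m$, so \eqref{eq:h} gives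
\[
\|h_m(x)-h_m(x')\|\ge\frac d{32}-4\cdot2^{-m}\eta d\cdot14\cdot2^m=\frac d{32}-56\,\eta d=\frac d{32}-\frac d{64}=\frac d{64}.
\]
In all cases $\|f(x)-f(x')\|\ge d/3584$. With $L=3584$, the upper inequality in \eqref{eq:cl} follows from $800\le L$, the lower one holds for $d\ge8$ by what we just proved, and for $d<8$ it holds because $L^{-1}d-L<0$. This proves (iii).

\emph{Lower bound for $0<d<8$.} Choose the integer $i$ with $2^{i+3}\le d<2^{i+4}$. The first inequality gives $i<0$ and the second gives $-i<4+\log_2(1/d)$, so $1\le|i|\le4+\log_2(1/d)$. By \eqref{eq:scale},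
\[
\|f(x)-f(x')\|\ge\min\Big(\frac d8,\frac{u_id}{32}\Big)=\frac d{64\,i^2}\ge\frac d{64\,(4+\log_2(1/d))^2}.
\]
Finally, let $0<\varepsilon<8$. For $\varepsilon\le d<8$ the last quantity is at least $\varepsilon/(64(4+\log_2(1/\varepsilon))^2)$, and for $d\ge8$ we have the bound $8/3584$. So $\|f(x)-f(x')\|$ is bounded below on $\{\|x-x'\|\ge\varepsilon\}$ by a positive constant. Hence $f$ is injective with uniformly continuous inverse, and $f$ is Lipschitz. This proves (iv).
\end{proof}

\begin{thebibliography}{1}

\bibitem{Braga}
Bruno de Mendon\c{c}a Braga,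
\emph{Asymptotic structure and coarse Lipschitz geometry of Banach spaces},
arXiv:1604.08661 (2016).

\end{thebibliography}
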